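# A right F-injective ring that is not right FP-injective

Rings are associative with identity. We fix a field $k$ and an integer $n\ge 1$, and put $d=n+1$. A $k$-algebra is a ring containing $k$ in its center. For a ring $R$, $R^n$ denotes the right $R$-module of columns and $R^{1\times t}$ the left $R$-module of rows. For a matrix $a$, $a_{*p}$ is its $p$-th column.

## 1. Algebras that retract onto a free algebra

Let $D=k\langle x_1,\dots,x_d\rangle$ be the free algebra, with the words in the $x_l$ as $k$-basis, and let
$$X=(x_1,\dots,x_d)^T .$$
Let $\varepsilon_0:D\to k$ be the constant term map, an algebra homomorphism with $\varepsilon_0(x_l)=0$. Sorting words by their first letter, we see that every $f\in D$ can be written in exactly one way as $f=\varepsilon_0(f)+\sum_l x_lf_l$ with $f_l\in D$. So the sum $\sum_l x_lD$ is direct, it is the set of elements with zero constant term, and $x_lf=0$ implies $f=0$.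

**Definition 1.** An *admissible algebra* is a pair $(R,\varepsilon)$, where $R$ is a $k$-algebra containing $D$ as a unital subalgebra and $\varepsilon:R\to D$ is a $k$-algebra homomorphism with $\varepsilon|_D=\mathrm{id}$, such that

(T) if $r\in R$ and $x_ir=0$ for all $i$, then $r=0$.

An *admissible extension* of $(R,\varepsilon)$ is an admissible algebra $(R',\varepsilon')$ such that $R\subseteq R'$ is a subalgebra and $\varepsilon'|_R=\varepsilon$.

**Examples ($n=1$, $d=2$; write $x=x_1$, $y=x_2$).**

- $(D,\mathrm{id})$ is admissible.
- $E=k\langle x,y,\rho\rangle/(x\rho)$ with $\varepsilon(x)=x$, $\varepsilon(y)=y$, $\varepsilon(\rho)=0$ is admissible. A basis of $E$ consists of the words without the factor $x\rho$. Left multiplication by $y$ sends distinct basis words to distinct basis words, so $yr=0$ already forces $r=0$, and (T) holds.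
- $k\langle x,y,\rho\rangle/(x\rho,y\rho)$ retracts onto $D$ by $\rho\mapsto0$, but (T) fails: $\rho$ is killed by $x$ and $y$, and $\rho\ne0$ because the relations are homogeneous of degree $2$.
- No algebra $R\supseteq D$ containing an $s$ with $sx=1$ is admissible: $\varepsilon$ would give $\varepsilon(s)x=1$ in $D$, and $\varepsilon_0$ then gives $0=1$.

**Lemma 2.** (a) The union of a chain of admissible extensions is an admissible extension of each member of the chain. (b) If $(R,\varepsilon)$ is admissible, then $1\notin Rx_1+\dots+Rx_d$. (c) If $(R,\varepsilon)$ is admissible, then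
$$XR\to R,\qquad Xr\mapsto r,$$
is a well-defined homomorphism of right $R$-modules from a cyclic submodule of $R^{d}$ to $R$, and it does not extend to $R^d\to R$.

*Proof.* (a) The maps $\varepsilon$ agree on overlaps, so they glue. An element $r$ of the union lies in some member of the chain, and (T) for that member gives (T) for the union. (b) If $1=\sum g_ix_i$, apply $\varepsilon$ to get $1=\sum\varepsilon(g_i)x_i$ in $D$; the right side has constant term $0$. (c) If $Xr=Xr'$ then $x_i(r-r')=0$ for all $i$, so $r=r'$ by (T); this gives well-definedness, and linearity is clear. An extension to $R^d$ is left multiplication by a row $(g_1,\dots,g_d)$, and its value at $X$ would give $1=\sum g_ix_i$, against (b). $\square$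

So every admissible algebra carries, in rank $d=n+1$, a homomorphism that cannot be extended. The purpose of the construction is to make an admissible algebra so large that in rank $n$ every homomorphism extends.

## 2. F-injectivity, FP-injectivity, and a matrix dictionary

A ring $R$ is *right F-injective* if every right $R$-homomorphism from a finitely generated right ideal to $R_R$ extends to $R_R\to R_R$. It is *right FP-injective* if every right $R$-homomorphism from a finitely generated submodule of a free right module $F_R$ to $R_R$ extends to $F_R\to R_R$. Taking $F=R$ shows that right FP-injective implies right F-injective. The question, taken from Liang Shen, "A Note on $\aleph_0$-injective Rings", arXiv:0710.5565 (2007), is whether the converse holds. The answer is no.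

**Definition 3.** $R$ is *right $n$-F-injective* if every right $R$-homomorphism from a finitely generated submodule of $R^n$ to $R_R$ extends to $R^n\to R$.

"Right $1$-F-injective" means "right F-injective", and a right FP-injective ring is right $n$-F-injective for all $n$. Right $n$-F-injective implies right F-injective: view a right ideal $I$ as $I\oplus 0\subseteq R^n$, extend to $R^n$, and restrict to the first coordinate. Some examples:

- A division ring is right $n$-F-injective for all $n$, since submodules of $R^n$ are direct summands.
- $k[z]/(z^2)$ is right F-injective. The only ideal to check is $(z)$. A homomorphism sends $z$ to some $v$ with $zv=0$, so $v=\lambda z$ with $\lambda\in k$, and multiplication by $\lambda$ extends it.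
- A domain $R$ that is right F-injective is a division ring. For $x\ne0$ the map $xR\to R$, $xr\mapsto r$, is well defined; an extension is left multiplication by some $g$ with $gx=1$. Every nonzero element then has a left inverse, so $R$ is a division ring. In particular the free algebra $D$ is not right F-injective.

The next lemma turns homomorphisms into rows; all later work is with matrices.

**Lemma 4.** $R$ is right $n$-F-injective if and only if, for all $t\ge1$, $a\in R^{n\times t}$ and $v\in R^{1\times t}$,
$$\bigl(ac=0\Rightarrow vc=0\ \text{ for all } c\in R^t\bigr)\ \Longrightarrow\ v\in R^{1\times n}a. \tag{1}$$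

*Proof.* A finitely generated submodule of $R^n$ is $N=aR^t$ for some $a\in R^{n\times t}$, $t\ge1$. A homomorphism $f:N\to R$ is determined by $v=(f(a_{*1}),\dots,f(a_{*t}))$, because $f(ac)=vc$; and a row $v$ arises from some $f$ exactly when $ac\mapsto vc$ is well defined, that is, when $ac=0$ implies $vc=0$. Homomorphisms $R^n\to R$ are left multiplications by rows $\gamma\in R^{1\times n}$, and $\gamma$ restricts to $f$ exactly when $\gamma a=v$. $\square$

**Theorem 5.** Let $k$ be a field and $n\ge1$. There is a $k$-algebra $R$ with elements $x_1,\dots,x_{n+1}$ such that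

(i) $R$ is right $n$-F-injective;

(ii) if $r\in R$ and $x_ir=0$ for all $i$, then $r=0$;

(iii) $1\notin Rx_1+\dots+Rx_{n+1}$.

Such an $R$ is not right FP-injective: the argument for Lemma 2(c) uses only (ii) and (iii), and it shows that $Xr\mapsto r$ on $XR\subseteq R^{n+1}$ does not extend. So **for $n=1$, $R$ is right F-injective and not right FP-injective.** By Lemma 2(b), it suffices to find an admissible algebra satisfying (i).

## 3. Induction on the rank, and kernels that are not finitely generated

A sensible first attempt is to prove the converse by induction on the rank of the free module. Under one more hypothesis this works. A ring is *right coherent* if its finitely generated right ideals are finitely presented; for example, every right noetherian ring is.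

**Proposition 6.** If $R$ is right coherent and right F-injective, then $R$ is right FP-injective.

*Proof.* A finitely generated submodule of a free module lies in a free direct summand of finite rank, and an extension to that summand can be continued by $0$ on a complement. So it suffices to show, by induction on $m$, that every $f:N\to R$ with $N\subseteq R^m$ finitely generated extends to $R^m$. The case $m=1$ is the hypothesis.

Let $m>1$. Let $p:R^m\to R$ be the last coordinate. Then $I=p(N)$ is a finitely generated, hence finitely presented, right ideal. Put $N_1=\ker(p|_N)=N\cap(R^{m-1}\oplus0)$.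

*$N_1$ is finitely generated.* Choose a surjection $\pi:R^q\to I$ with finitely generated kernel $K$, and lift it to $\beta:R^q\to N$ with $p\beta=\pi$. Then $N=N_1+\beta(R^q)$, and $N_1\cap\beta(R^q)=\beta(K)$, because $p\beta(z)=0$ means $z\in K$. Hence $N_1/\beta(K)\cong N/\beta(R^q)$ is finitely generated, and so is $\beta(K)$. Therefore $N_1$ is finitely generated.

By induction $f|_{N_1}$ extends to $R^{m-1}$, and hence, by $0$ on the last coordinate, to some $g:R^m\to R$. Then $f-g|_N$ vanishes on $N_1$, so it equals $h\circ p|_N$ for a homomorphism $h:I\to R$. Extend $h$ to $h':R\to R$. Then $g+h'\circ p$ extends $f$. $\square$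

Coherence was used only to make $N_1$ finitely generated, and without it the argument stops there. Look at the case we care about: $n=1$, $X=(x,y)^T$, and $R$ as in Theorem 5. For $N=XR$ the kernel is
$$N_1=\{(xr,0)^T: yr=0\}.$$
If the right annihilator $\{r: yr=0\}$ were a finitely generated right ideal, then $N_1$ would be finitely generated and the rest of the argument (with $I=yR$) would extend $Xr\mapsto r$, which is impossible. So in the ring we want, the right annihilator of $y$ is not finitely generated, and by symmetry neither is that of $x$. We have to create annihilators in quantity, while (T) forbids any nonzero element to annihilate all the $x_i$ at once.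

## 4. Extending one homomorphism, or destroying it

Now try to build the ring for $n=1$, starting from $D=k\langle x,y\rangle$. The naive plan is to extend every homomorphism by adjoining the element that extends it. It fails at the first instance: for $xD\to D$, $xr\mapsto r$, we would adjoin $s$ with $sx=1$, and then $1\in Rx$, against (iii).

There is a second way to deal with a pair $(a,v)$ with $v\notin R^{1\times n}a$. By (1) the pair does no harm if it does not define a homomorphism at all, so we may adjoin a column $\rho$ with $a\rho=0$ and $v\rho\neq0$. In every larger ring the rule $a_{*p}\mapsto v_p$ is then not a homomorphism. In the example, the algebra $E=k\langle x,y,\rho\rangle/(x\rho)$ of Section 1 does this for $a=x$, $v=1$: we have $x\rho=0$ and $\rho\ne0$.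

Suppose we destroy every pair with $v\notin R^{1\times n}a$. The next obstacle shows up in $E$. Take $a=y\rho$ and $v=\rho$. The left ideal $Ey\rho$ is spanned by the words ending in $y\rho$, so $\rho\notin Ey\rho$. If we adjoin $\sigma$ with $y\rho\sigma=0$ and $\rho\sigma\ne0$, then
$$x(\rho\sigma)=0,\qquad y(\rho\sigma)=0,\qquad \rho\sigma\neq0,$$
and (T) is lost. So this pair has to be extended: we must adjoin $s$ with $sy\rho=\rho$.

In general, destroying $(a,v)$ conflicts with (T) when each $x_iv$ lies in $R^{1\times n}a$, that is, when
$$Xv=\alpha a\quad\text{for some }\alpha\in R^{d\times n}. \tag{2}$$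
If (2) holds and $a\rho=0$, then $X(v\rho)=0$, so (T) forces $v\rho=0$.

**Definition 7.** A *datum* over $R$ is a triple $(\alpha,a,v)$ with $\alpha\in R^{d\times n}$, $a\in R^{n\times t}$, $v\in R^{1\times t}$ for some $t\ge1$, and $Xv=\alpha a$. It is *solved* in $R'\supseteq R$ if $v\in R'^{\,1\times n}a$.

For example, $\bigl((0,1)^T,\,y\rho,\,\rho\bigr)$ is a datum over $E$, since $X\rho=(x\rho,y\rho)^T=(0,1)^Ty\rho$; it is not solved in $E$.

So the plan is: *solve* every datum, and then *destroy* every pair that is still unsolved. Solving a datum means extending a homomorphism, and extending is what could produce $1\in\sum Rx_i$. We need that solving data keeps the retraction $\varepsilon$. For that, the image of a datum under $\varepsilon$ must already be solved in $D$. This is where $d>n$ enters.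

## 5. In the free algebra every datum is solved

**Lemma 8.** Let $\alpha\in D^{d\times n}$, $a\in D^{n\times t}$, $v\in D^{1\times t}$ with $Xv=\alpha a$. Then $v=\gamma a$ for some $\gamma\in D^{1\times n}$.

*Proof.* The matrix $\varepsilon_0(\alpha)\in k^{d\times n}$ has more rows than columns, so there is a nonzero row $c\in k^{1\times d}$ with $c\,\varepsilon_0(\alpha)=0$. The entries of $c\alpha$ have zero constant term, so $c\alpha=\sum_lx_l\beta_l$ with $\beta_l\in D^{1\times n}$. Multiply $Xv=\alpha a$ on the left by $c$. Since the $c_l$ are central,
$$\sum_lx_lc_lv=cXv=c\alpha a=\sum_lx_l\beta_la,\qquad\text{so}\qquad \sum_lx_l(c_lv-\beta_la)=0 .$$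
The sum $\sum x_lD$ is direct and $x_lf=0$ implies $f=0$; hence $c_lv=\beta_la$ for every $l$. Choose $l$ with $c_l\ne0$ and put $\gamma=c_l^{-1}\beta_l$. $\square$

With only $n$ variables the statement is false: if $d$ were $n$, take $\alpha=I_n$, $a=X$, $v=1$. Then $X\cdot1=I_nX$, but $1\notin\sum Dx_l$.

## 6. Adjoining a row $s$ with $sa=v$

**Lemma 9.** Let $(\alpha,a,v)$ be a datum over an admissible $(R,\varepsilon)$. There is an admissible extension of $R$ in which it is solved.

*Proof.* Let $U$ be the $k$-algebra obtained from $R$ by freely adjoining $s_1,\dots,s_n$ (commuting with $k$, but not required to commute with $R$), subject to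
$$\sum_js_ja_{jp}=v_p\qquad(p=1,\dots,t). \tag{3}$$
In $U$ the datum is solved by $(s_1,\dots,s_n)$. We must see that $R\to U$ is injective, that (T) survives, and that $\varepsilon$ extends. For the first two we find the structure of $U$ as a left $R$-module, by building a model $F$ of it.

**Step 1: the homomorphism that $s$ is to extend.** Let $N=aR^t\subseteq R^n$. If $c\in R^t$ and $ac=0$, then $X(vc)=\alpha ac=0$, so $vc=0$ by (T). Hence $\varphi(ac)=vc$ defines a right $R$-homomorphism $\varphi:N\to R$ with $\varphi(a_{*p})=v_p$. Choose a $k$-subspace $W$ with $R^n=N\oplus W$, and let $\pi_N,\pi_W$ be the projections. They are $k$-linear only; $W$ need not be a right submodule.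

**Step 2: the left module $F$ and a right action of $R$ on it.** For a column $u=(u^{(1)},\dots,u^{(n)})^T\in R^n$ write
$$su=\sum_js_ju^{(j)}\in U .$$
In $U$ we expect $s\nu=\varphi(\nu)$ for $\nu\in N$ and no relation on the elements $sw$ for $w\in W$. So let
$$F=\bigoplus_{m\ge0}F_m,\qquad F_m=R\otimes_kW^{\otimes m}\ (\text{tensor powers over }k),\qquad F_0=R .$$
This is a free left $R$-module, and $1\in F_0$ is part of a basis. Note $F_m=F_{m-1}\otimes_kW$. Define the right action of $c\in R$ recursively: on $F_0=R$ it is multiplication, and for $g\in F_{m-1}$, $w\in W$,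
$$(g\otimes w)\,c=g\otimes\pi_W(wc)+g\,\varphi(\pi_N(wc)). \tag{4}$$
In the last term the element $\varphi(\pi_N(wc))\in R$ acts on $g\in F_{m-1}$, which is already defined. By induction on $m$, the right side is $k$-bilinear in $(g,w)$, so (4) is well defined on $F_m$; it is also left $R$-linear and $k$-linear in $c$. Since $w\cdot1=w\in W$, the element $1$ acts as the identity, and likewise $\lambda\in k$ acts as the scalar $\lambda$.

**Step 3: the action is associative.** This makes $F$ an $R$-$R$-bimodule. We use induction on $m$; $F_0$ is clear. Let $g\in F_{m-1}$, $w\in W$, $c,c'\in R$, and write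
$$wc=\nu+w',\qquad w'c'=\nu''+w''\qquad(\nu,\nu''\in N;\ w',w''\in W).$$
Then $(g\otimes w)c=g\otimes w'+g\varphi(\nu)$, and so
$$((g\otimes w)c)c'=g\otimes w''+g\varphi(\nu'')+(g\varphi(\nu))c'.$$
By induction and the $R$-linearity of $\varphi$, $(g\varphi(\nu))c'=g(\varphi(\nu)c')=g\varphi(\nu c')$. On the other side, $wcc'=(\nu c'+\nu'')+w''$ with $\nu c'+\nu''\in N$, so (4) gives
$$(g\otimes w)(cc')=g\otimes w''+g\varphi(\nu c'+\nu''),$$
which is the same element.

**Step 4: the action of the $s_j$ on $F$.** For $f\in F$ and $u\in R^n$ put
$$f\circ u=f\,\varphi(\pi_Nu)+f\otimes\pi_Wu .$$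
This is $k$-bilinear, and left $R$-linear in $f$. We claim
$$(f\circ u)c=f\circ(uc)\qquad(c\in R). \tag{5}$$
Write $u=\nu+w$ with $\nu\in N$, $w\in W$, and $wc=\nu'+w'$ with $\nu'\in N$, $w'\in W$. By (4) and Step 3, the left side is
$$(f\varphi(\nu))c+(f\otimes w)c=f\varphi(\nu c)+f\otimes w'+f\varphi(\nu').$$
Since $uc=(\nu c+\nu')+w'$, the right side is $f\varphi(\nu c+\nu')+f\otimes w'$. They agree.

Now let $s_j$ act on $F$ from the right by $fs_j=f\circ e_j$, where $e_j\in R^n$ is the $j$-th standard column. Since $u=\sum_je_ju^{(j)}$, (5) gives
$$\sum_j(fs_j)u^{(j)}=\sum_jf\circ(e_ju^{(j)})=f\circ u\qquad(u\in R^n). \tag{6}$$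
For $u=a_{*p}\in N$ the right side is $f\varphi(a_{*p})=fv_p$. So the relations (3) hold on $F$, and $F$ is a right $U$-module on which $U$ acts by left $R$-linear maps.

**Step 5: $U\cong F$ as left $R$-modules.** In $U$ we have $(su)c=s(uc)$ for $c\in R$. For $\nu=ac'\in N$ with $c'\in R^t$, (3) gives $s\nu=\sum_p\bigl(\sum_js_ja_{jp}\bigr)c'_p=vc'=\varphi(\nu)$ in $U$. Let $\theta:F\to U$ be the left $R$-linear map
$$r\otimes w_1\otimes\dots\otimes w_m\mapsto r(sw_1)\cdots(sw_m);$$
it is well defined because $w\mapsto sw$ is $k$-linear.

*$\theta$ is surjective.* The image contains $1$, so it is enough that it is closed under right multiplication by $R$ and by each $s_j$. For $c\in R$ we show by induction on $m$ that $\theta(F_m)c\subseteq\theta(F)$. For $m=0$ this is clear. For $g\in F_{m-1}$ and $w\in W$,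
$$\theta(g\otimes w)c=\theta(g)\,s(wc)=\theta(g)\,\varphi(\pi_N(wc))+\theta(g)\,s(\pi_W(wc)).$$
The first term lies in the image by induction, and the second is $\theta(g\otimes\pi_W(wc))$. For $s_j=se_j$,
$$\theta(f)s_j=\theta(f)\varphi(\pi_Ne_j)+\theta(f)\,s(\pi_We_j).$$
The first term is in the image by what was just shown, and the second is $\theta(f\otimes\pi_We_j)$.

*$\theta$ is injective.* Let $\psi:U\to F$, $\psi(z)=1\cdot z$, using the right action of $U$ on $F$ and $1\in F_0$. For $w\in W$, (6) gives $f\cdot(sw)=f\circ w=f\otimes w$. Hence
$$\psi\theta(r\otimes w_1\otimes\dots\otimes w_m)=r\cdot(sw_1)\cdots(sw_m)=r\otimes w_1\otimes\dots\otimes w_m,$$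
so $\psi\theta=\mathrm{id}$.

So $\theta$ is an isomorphism of left $R$-modules, and on $F_0=R$ it is the canonical map $R\to U$. Hence $R\subseteq U$, and $U$ is a free left $R$-module.

**Step 6: (T) for $U$.** If $x_iz=0$ for all $i$, then every coordinate $r$ of $z$ in a left $R$-basis of $U$ satisfies $x_ir=0$ for all $i$. By (T) for $R$, all coordinates vanish, so $z=0$.

**Step 7: the retraction extends.** Apply $\varepsilon$ to $Xv=\alpha a$: since $\varepsilon$ fixes the $x_i$, $X\varepsilon(v)=\varepsilon(\alpha)\varepsilon(a)$ in $D$. By Lemma 8, $\varepsilon(v)=\gamma\varepsilon(a)$ for some $\gamma\in D^{1\times n}$. So sending $s_j\mapsto\gamma_j$ and using $\varepsilon$ on $R$ respects (3), and defines a homomorphism $\varepsilon':U\to D$ extending $\varepsilon$. Thus $(U,\varepsilon')$ is an admissible extension in which the datum is solved. $\square$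

**Example.** Take $n=1$, $R=E$ and the datum $\bigl((0,1)^T,y\rho,\rho\bigr)$. Here $N=y\rho E$ is spanned by the words beginning with $y\rho$, and for $W$ we may take the span of the other basis words. Then $y\in W$ but $y\rho\in N$, and (4) reads $(1\otimes y)\rho=\varphi(y\rho)=\rho$, which is the relation $sy\rho=\rho$. Since $\varepsilon(\rho)=0$, any $\gamma\in D$ may be taken as $\varepsilon'(s)$. In $U$ we have $(1-sy)\rho=0$. Yet $1-sy\notin Ux$, since otherwise $1\in Ux+Uy$, against Lemma 2(b). In $E$, on the other hand, $w\rho=0$ with $w\in k\langle x,y\rangle$ implies $w\in k\langle x,y\rangle x$: words of $w$ not ending in $x$ give distinct basis words $w\rho$. So later solving can enlarge the left annihilator of an old $\rho$. This is why the next lemma controls only rows over the ring $S$ that is present when $\rho$ is adjoined, and why the two operations will alternate.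

**Corollary 10.** Every admissible $R$ has an admissible extension $R^\flat$ such that

(P) whenever $Xv=\alpha a$ with $\alpha\in(R^\flat)^{d\times n}$, $a\in(R^\flat)^{n\times t}$, $v\in(R^\flat)^{1\times t}$, $t\ge1$, then $v\in(R^\flat)^{1\times n}a$.

*Proof.* Index the set of data over $R$ as $(\delta_\beta)_{\beta<\kappa}$ by an ordinal $\kappa$. Put $R_{(0)}=R$. Given $R_{(\beta)}$, the triple $\delta_\beta$ is still a datum over it, and Lemma 9 gives an admissible extension $R_{(\beta+1)}$ in which it is solved. At limit ordinals take unions, which are admissible extensions by Lemma 2(a). A datum stays solved in larger rings, so in $R^+=R_{(\kappa)}$ all data over $R$ are solved. Now put $R^\flat=R\cup R^+\cup R^{++}\cup\cdots$, again an admissible extension. A datum over $R^\flat$ involves finitely many elements, so it lives over one of these stages and is solved in the next. $\square$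

## 7. Adjoining a column $\rho$ with $a\rho=0$

We recall the tensor ring. For an $S$-$S$-bimodule $M$ it is $\bigoplus_{m\ge0}M^{\otimes_Sm}$ with $M^{\otimes0}=S$ and multiplication by juxtaposition of tensors. For instance, $S=D=k\langle x,y\rangle$ and $M=D/Dx\otimes_kD$ give the algebra $E$, with $\rho=\bar1\otimes1$. Indeed $D/Dx$ has as basis the words not ending in $x$, so $M^{\otimes m}$ has as basis the elements $u_1\rho u_2\rho\cdots u_m\rho u_{m+1}$ with $u_1,\dots,u_m$ words not ending in $x$; these are exactly the words of $E$ with $m$ letters $\rho$.

**Lemma 11.** Let $(S,\varepsilon)$ be admissible with (P). There is an admissible extension $S'$ such that for every $t\ge1$ and $a\in S^{n\times t}$ there is a column $\rho\in S'^{\,t\times1}$ with $a\rho=0$ and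
$$w\in S^{1\times t},\ w\rho=0\ \Longrightarrow\ w\in S^{1\times n}a. \tag{7}$$

*Proof.* For $a\in S^{n\times t}$ let $L_a=S^{1\times t}/S^{1\times n}a$, a left $S$-module.

**Step 1: what (P) gives.** We show that *no nonzero element of $L_a$ is annihilated by all $x_i$.* Let $v\in S^{1\times t}$ with $x_i\bar v=0$ in $L_a$ for all $i$. Then $x_iv=\alpha_ia$ with rows $\alpha_i\in S^{1\times n}$. Let $\alpha\in S^{d\times n}$ have these rows; then $Xv=\alpha a$, so $v\in S^{1\times n}a$ by (P), that is, $\bar v=0$.

**Step 2: the ring.** Let $M=\bigoplus_aL_a\otimes_kS$, summed over all $t\ge1$ and all $a\in S^{n\times t}$. With $S$ acting on the left of $L_a$ and on the right of $S$, it is an $S$-$S$-bimodule on which $k$ acts the same way from both sides. Let $S'=\bigoplus_{m\ge0}M^{\otimes_Sm}$ be its tensor ring, a $k$-algebra containing $S$.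

**Step 3: $S'$ is admissible.** For $m\ge1$, as left $S$-modules,
$$M^{\otimes_Sm}=M\otimes_SM^{\otimes_S(m-1)}\cong\bigoplus_aL_a\otimes_kM^{\otimes_S(m-1)}.$$
Choosing a $k$-basis of $M^{\otimes_S(m-1)}$, we see that this is a direct sum of copies of the modules $L_a$. So as a left $S$-module $S'$ is a direct sum of copies of $S$ and of modules $L_a$. If an element of $S'$ is annihilated by all $x_i$, then so is each of its components, and these vanish by (T) for $S$ and by Step 1. This is (T) for $S'$. The projection $S'\to M^{\otimes0}=S$ is a ring homomorphism that is the identity on $S$; composed with $\varepsilon$, it gives $\varepsilon':S'\to D$ extending $\varepsilon$.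

**Step 4: the columns.** Given $a\in S^{n\times t}$, let $e_p\in S^{1\times t}$ be the standard rows and $\rho_p=\bar e_p\otimes1\in L_a\otimes_kS$, in the summand of $M$ belonging to $a$. Then for $w\in S^{1\times t}$,
$$w\rho=\sum_pw_p(\bar e_p\otimes1)=\bar w\otimes1 .$$
The rows of $a$ lie in $S^{1\times n}a$, so $a\rho=0$. If $w\rho=0$, then $\bar w\otimes1=0$ in $L_a\otimes_kS$; as $k$ is a field and $1\neq0$ in $S$, this forces $\bar w=0$, that is, $w\in S^{1\times n}a$. $\square$

## 8. Alternating the two operations

*Proof of Theorem 5.* Let $R_0=D$ with $\varepsilon=\mathrm{id}$, and for $m\ge0$ let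
$$S_m=(R_m)^\flat\ \text{(Corollary 10)},\qquad R_{m+1}=(S_m)'\ \text{(Lemma 11)},\qquad R=\bigcup_mR_m=\bigcup_mS_m .$$
By Lemma 2(a), $R$ is admissible. So (ii) is property (T), and (iii) is Lemma 2(b).

For (i), let $N\subseteq R^n$ be generated by the columns of $a\in R^{n\times t}$, let $f:N\to R$ be a right $R$-homomorphism, and put $v=(f(a_{*1}),\dots,f(a_{*t}))$. Choose $m$ such that all entries of $a$ and $v$ lie in $S_m$.

*Case 1: $v=\gamma a$ with $\gamma\in S_m^{1\times n}$.* Then $f(ac)=vc=\gamma(ac)$ for $c\in R^t$, so left multiplication by $\gamma$ extends $f$ to $R^n\to R$.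

*Case 2: $v\notin S_m^{1\times n}a$.* Lemma 11 gives a column $\rho$ over $R_{m+1}\subseteq R$ with $a\rho=0$, and $v\rho\ne0$ by (7). But
$$v\rho=\sum_pf(a_{*p})\rho_p=f\Bigl(\sum_pa_{*p}\rho_p\Bigr)=f(a\rho)=f(0)=0,$$
a contradiction. So this case does not occur, and $f$ always extends. $\blacksquare$

Taking $n=1$: **right F-injective does not imply right FP-injective.** For every $n$ the ring $R$ is right F-injective and not right FP-injective. Hence, by Proposition 6, the rings constructed here are not right coherent, and some failure of right coherence is unavoidable in any counterexample. The Theorem also says that for no fixed $n$ does extendability from finitely generated submodules of $R^n$ imply it for cyclic submodules of $R^{n+1}$.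

## 9. Matrix rings and torsionless left modules

A ring $Q$ is *right P-injective* if every homomorphism from a principal right ideal of $Q$ to $Q_Q$ extends to $Q_Q$. For example, $\mathbb Z$ is not: $2\mathbb Z\to\mathbb Z$, $2z\mapsto z$, does not extend.

**Corollary 12.** For every $n\ge1$ there is a ring $R$ such that $M_n(R)$ is right F-injective but $M_{n+1}(R)$ is not even right P-injective.

*Proof.* Take $R$ from Theorem 5, and let $e_{ij}$ be the matrix units.

**$M_n(R)$ is right F-injective.** The point is to pass to first columns, which turns right ideals of $M_n(R)$ into submodules of $R^n$. Let $Q=M_n(R)$. For $y\in R^n$ let $[y]\in Q$ have first column $y$ and all other columns $0$. If $Y\in Q$ has columns $y_1,\dots,y_n$, then $Ye_{j1}=[y_j]$ and $Y=\sum_j[y_j]e_{1j}$.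

Let $J=\sum_iA_iQ$ be a finitely generated right ideal and $N=\{y\in R^n:[y]\in J\}$, a submodule of $R^n$. The columns of every $Y\in J$ lie in $N$, because $[y_j]=Ye_{j1}\in J$. If $[y]=\sum_iA_iY_i$, then $y$ is the sum of the products of $A_i$ with the first column of $Y_i$. So $N$ is generated by the columns of the $A_i$, and it is finitely generated.

Let $\Phi:J\to Q$ be a right $Q$-homomorphism. For $y\in N$, $\Phi([y])=\Phi([y]e_{11})=\Phi([y])e_{11}$, so $\Phi([y])=[f(y)]$ for a unique $f(y)\in R^n$. The map $f$ is additive, and for $r\in R$, $[yr]=[y](re_{11})$ gives $f(yr)=f(y)r$. By (i), each of the $n$ components $N\to R$ of $f$ extends to $R^n$, so it is left multiplication by a row. These rows form a matrix $B\in Q$ with $f(y)=By$ on $N$. Then for $Y\in J$,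
$$\Phi(Y)=\sum_j\Phi([y_j])e_{1j}=\sum_j[By_j]e_{1j}=BY,$$
so left multiplication by $B$ extends $\Phi$.

**$M_{n+1}(R)$ is not right P-injective.** Let $Q=M_{n+1}(R)$, and let $A\in Q$ have first column $X$ and all other columns zero. Then $AY=X\cdot(\text{first row of }Y)$. By (ii), $AY=0$ if and only if the first row of $Y$ is $0$, if and only if $e_{11}Y=0$. So $AQ\to Q$, $AY\mapsto e_{11}Y$, is a well-defined homomorphism. If it extended to $Q$, the extension would be left multiplication by some $B\in Q$, and $Y=1$ would give $BA=e_{11}$. The $(1,1)$ entry reads $\sum_iB_{1i}x_i=1$, against (iii). $\square$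

A left $R$-module $L$ is *torsionless* if for every nonzero $\ell\in L$ there is a homomorphism $L\to R$ that does not kill $\ell$. For instance, free modules are torsionless, while $\mathbb Z/2$ is not a torsionless $\mathbb Z$-module.

**Corollary 13.** For the ring $R$ of Theorem 5, every left module $R^{1\times t}/R^{1\times n}a$ (finitely many generators, $n$ relations) is torsionless. On the other hand, the nonzero cyclic left module $C=R/(Rx_1+\dots+Rx_{n+1})$, with $n+1$ relations, satisfies $\operatorname{Hom}_R(C,R)=0$.

*Proof.* Let $a\in R^{n\times t}$ and $v\in R^{1\times t}\setminus R^{1\times n}a$. By (i) and Lemma 4, the premise of (1) must fail: there is $c\in R^t$ with $ac=0$ and $vc\neq0$. Then $\bar w\mapsto wc$ is a well-defined left $R$-homomorphism $R^{1\times t}/R^{1\times n}a\to R$ that does not kill $\bar v$. (For the ring built in Section 8 one can take for $c$ the column $\rho$ of Lemma 11, formed at a stage $S_m$ containing the entries of $a$ and $v$.)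

For $C$: a left homomorphism $C\to R$ is determined by the image $r$ of $\bar1$, and $r$ occurs exactly when $x_ir=0$ for all $i$. So $\operatorname{Hom}_R(C,R)\cong\{r\in R:x_ir=0\ \text{for all } i\}=0$ by (ii), and $C\neq0$ by (iii). $\square$
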